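\title{Connections on the canonical module of an isolated singularity}

\begin{abstract}
Let $A$ be a complete local Cohen--Macaulay isolated singularity over an algebraically closed field of characteristic $0$. If $A$ is a Gorenstein curve, or is $\mathbf Q$-Gorenstein of dimension $d\ge2$, then its canonical module admits a connection. We show that the converse fails for $d=1$ and $d=2$ and holds for $d\ge3$. For a quasi-homogeneous curve a connection exists exactly when the graded ring is level; for a quasi-homogeneous normal surface it always exists.
\end{abstract}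

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $0$. An \emph{isolated singularity} is a quotient $(A,\mathfrak m)$ of a power series ring $k[[x_1,\dots,x_n]]$, with residue field $k$, such that $A_{\mathfrak p}$ is regular for every prime $\mathfrak p\ne\mathfrak m$. A \emph{singularity} is an isolated singularity that is Cohen--Macaulay; it has a canonical module $\omega_A$, and it is Gorenstein if and only if $\omega_A\cong A$, equivalently if $\omega_A$ is cyclic. We write $d=\dim A$ and $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$. The singularities with $d=1$, called \emph{curves}, are the reduced one-dimensional quotients of power series rings.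

A \emph{connection} on an $A$-module $M$ is an $A$-linear map $\nabla\colon\operatorname{Der}_k(A)\to\operatorname{End}_k(M)$, $D\mapsto\nabla_D$, satisfying the Leibniz rule
\[
\nabla_D(am)=a\nabla_D(m)+D(a)m\qquad(D\in\operatorname{Der}_k(A),\ a\in A,\ m\in M).
\]
It differentiates elements of $M$ along vector fields, and linearity in $D$ says that it uses only the values of the vector field, not its derivatives. Expanding with the Leibniz rule shows that the \emph{curvature} $[\nabla_D,\nabla_{D'}]-\nabla_{[D,D']}$ is $A$-linear on $M$ and $A$-bilinear in $(D,D')$; the connection is \emph{integrable} if the curvature vanishes. A free module $A^n$ has the integrable connection $\nabla_D=D$, applied to each coordinate. In particular $\omega_A$ has one when $A$ is Gorenstein.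

Suppose $\operatorname{depth}A\ge2$. Then $A$ is normal by Serre's criterion. A reflexive module $N$ of rank one restricts to a line bundle on the regular scheme $U$ and is recovered as $N=H^0(U,N|_U)$. This identifies the divisor class group $\operatorname{Cl}(A)$ with $\operatorname{Pic}U$, and the reflexive power $N^{[r]}=(N^{\otimes r})^{**}$ with $H^0(U,(N|_U)^r)$. For a singularity with $d\ge2$ the module $\omega_A$ is reflexive of rank one, and $A$ is \emph{$\mathbf Q$-Gorenstein} if some $\omega_A^{[r]}$, $r\ge1$, is free. It is known that $\omega_A$ then has an integrable connection as well. The reason is that one can take an $r$-th root of the connection on a free module.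

\begin{proposition}\label{prop:torsion}
Let $A$ be an isolated singularity with $\operatorname{depth}A\ge2$ and $N$ a reflexive module of rank one with $N^{[r]}$ free for some $r\ge1$. Then $N$ admits an integrable connection.
\end{proposition}

\begin{proof}
Let $e$ generate $N^{[r]}$. Cover $U$ by basic open sets $U_\alpha$ on which $N$ has a generator $n_\alpha$, and write $n_\alpha^r=f_\alpha e$ with $f_\alpha$ a unit. A derivation $D$ of $A$ extends to localizations; put $\nabla_D(an_\alpha)=\bigl(D(a)+a\,D(f_\alpha)/rf_\alpha\bigr)n_\alpha$. If $n_\beta=gn_\alpha$, then $f_\beta=g^rf_\alpha$ and $D(f_\beta)/rf_\beta=D(g)/g+D(f_\alpha)/rf_\alpha$, so the two formulas for $\nabla_D(n_\beta)$ agree. Hence $\nabla_D$ acts on $H^0(U,N|_U)=N$. The curvature kills $n_\alpha$ because $D(D'f/f)-D'(Df/f)=[D,D'](f)/f$.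
\end{proof}

The problem studied here, posed in \cite{EG}, is whether these are the only cases.

\begin{quote}
Let $A$ be a singularity of dimension $d\ge1$. Is it true that $\omega_A$ admits a connection if and only if $A$ is a Gorenstein curve or a $\mathbf Q$-Gorenstein singularity of dimension $d\ge2$?
\end{quote}

A positive answer is a reasonable guess. For $d\ge2$, a connection on $N$ exists exactly when a class $c_1(N|_U)\in H^1(U,\Omega_U)$, built from the logarithmic derivatives of transition functions, vanishes (Lemma~\ref{lem:c1U}). The map $c_1$ is a homomorphism from $\operatorname{Cl}(A)$ to a $k$-vector space, so it kills torsion, and the guess is that it kills nothing else that matters. For $d=1$ the guess is correct for all monomial curves, by Theorem~\ref{thm:level}. Nevertheless the answer is no for $d=1$ and $d=2$, even if ``connection'' is strengthened to ``integrable connection''; it is yes for $d\ge3$.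

\begin{theorem}\label{thm:axes}
Let $A=k[[x,y,z]]/(xy,xz,yz)$. Then $A$ is not Gorenstein, but $\omega_A$ admits an integrable connection.
\end{theorem}

\begin{theorem}\label{thm:level}
Let $A$ be the completion of a reduced, finitely generated, purely one-dimensional graded ring $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$. Then $\omega_A$ admits a connection if and only if $R$ is level, that is, all minimal generators of the graded module $\omega_R$ have the same degree. In particular, for a monomial curve $A=k[[t^s:s\in S]]$, the module $\omega_A$ admits a connection if and only if $A$ is Gorenstein.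
\end{theorem}

\begin{theorem}\label{thm:branch}
There is a one-dimensional domain $A\subset k[[t]]$, given explicitly in \eqref{eq:ring}, which is not Gorenstein and for which $\omega_A$ admits an integrable connection.
\end{theorem}

\begin{theorem}\label{thm:surface}
\textup{(a)} Let $A$ be the completion at the irrelevant ideal of a finitely generated normal domain $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$ and $\dim R=2$. Then $\omega_A$ admits an integrable connection.

\textup{(b)} Let $C$ be the genus $2$ curve $y^2=x^6-2$, let $p_\pm=(\pm\sqrt3,5)$ and $L=\mathcal O_C(p_++p_-)$. The completion $A$ of $\bigoplus_{n\ge0}H^0(C,L^n)$ is not $\mathbf Q$-Gorenstein, though $\omega_A$ has an integrable connection by \textup{(a)}.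
\end{theorem}

\begin{theorem}\label{thm:high}
Let $A$ be an isolated singularity with $\operatorname{depth}A\ge3$ and $N$ a reflexive module of rank one. Then $N$ admits a connection if and only if the class of $N$ in $\operatorname{Cl}(A)$ has finite order. In particular, for Cohen--Macaulay $A$ with $d\ge3$, the module $\omega_A$ admits a connection if and only if $A$ is $\mathbf Q$-Gorenstein.
\end{theorem}

Curves (Sections~\ref{sec:axes}--\ref{sec:branch}) are treated with residues, and higher dimensions (Sections~\ref{sec:lb}--\ref{sec:high}) with the class $c_1$; the two parts can be read independently. One fact is used in both: a $k$-derivation $D$ of $A$ satisfies $D(\mathfrak m^n)\subset\mathfrak m^{n-1}$, so it is $\mathfrak m$-adically continuous.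

\section{The three coordinate axes}\label{sec:axes}

A quotient $A^2/Q$ inherits the connection of $A^2$ as soon as every derivation preserves $Q$. On a singular ring derivations are scarce, so this can happen without the quotient being free.

\begin{proof}[Proof of Theorem~\ref{thm:axes}]
The monomials that survive in $A$ are $1,x^i,y^i,z^i$, so $A$ is the ring of triples $(f,g,h)\in k[[x]]\times k[[y]]\times k[[z]]$ with $f(0)=g(0)=h(0)$. It is reduced of dimension one, hence a curve.

\emph{The canonical module.} Let $S=k[[x,y,z]]$. Up to sign, the $2\times2$ minors of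
\[
\Phi=\begin{pmatrix}z&-y&0\\0&y&-x\end{pmatrix}
\]
are $xy,xz,yz$, and they generate an ideal of height $2$. By the Hilbert--Burch theorem, $0\to S^2\to S^3\to S\to A\to0$ is exact, the first map being the transpose of $\Phi$. Hence $\omega_A=\operatorname{Ext}^2_S(A,S)=\operatorname{coker}\Phi$, that is,
\[
\omega_A\cong A^2/Q,\qquad Q=A(z,0)+A(y,-y)+A(0,x).
\]
Since $Q\subset\mathfrak mA^2$, the module $\omega_A$ needs two generators, and $A$ is not Gorenstein.

\emph{Derivations.} Let $D\in\operatorname{Der}_k(A)$. Multiplying $0=D(xy)=yD(x)+xD(y)$ by $y$ gives $y^2D(x)=0$, so the second component of the triple $D(x)$ vanishes. From $xz=0$ we get $z^2D(x)=0$, so the third vanishes too. Then $D(x)=(f,0,0)$ with $f(0)=0$, that is, $D(x)\in xA$. The ring is symmetric in the variables, so $D(y)\in yA$ and $D(z)\in zA$.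

\emph{The connection.} Each generator of $Q$ has the form $wv$ with $w\in\{x,y,z\}$ and $v\in k^2$. For $a\in A$ the connection $\nabla_D=D$ on $A^2$ sends $awv$ to $\bigl(D(a)w+aD(w)\bigr)v\in Awv$. So $Q$ is preserved, and $A^2/Q$ inherits an integrable connection.
\end{proof}

\section{Residues and divergence on a curve}\label{sec:res}

To decide when a connection does \emph{not} exist we need a model of $\omega_A$ on which derivations visibly act. Let $A$ be a curve. Its normalization is $\bar A=\prod_ik[[t_i]]$, a finite $A$-module, and its total quotient ring is $K=\prod_ik((t_i))$. Let $c_n$ denote the coefficient of $t_i^n$ in a Laurent series, and for $h=(h_i)\in K$ put $\operatorname{res}(h)=\sum_ic_{-1}(h_i)$, the total residue of the form $(h_i\,dt_i)$. Since $\bar A/A$ has finite length, there is $\ell\ge1$ with $\prod_it_i^\ell k[[t_i]]\subset A$. Put $\zeta=(t_i^\ell)_i\in A$ and $\Lambda=k[[\zeta]]$.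

\begin{lemma}\label{lem:res}
$\omega_A\cong\omega:=\{h\in K:\operatorname{res}(ha)=0\text{ for all }a\in A\}$.
\end{lemma}

\begin{proof}
The ring $A$ is finite and torsion-free, hence free, over the discrete valuation ring $\Lambda$, so $\omega_A=\operatorname{Hom}_\Lambda(A,\Lambda)$. We represent homomorphisms by elements of $K$. The map
\[
\sigma\colon K\to k((\zeta)),\qquad\sigma(h)=\sum_j\Bigl(\sum_ic_{j\ell-1}(h_i)\Bigr)\zeta^j,
\]
is $k((\zeta))$-linear. The map $K\to\operatorname{Hom}_{k((\zeta))}(K,k((\zeta)))$, $b\mapsto\sigma(b\,\cdot)$, is injective: if $b_i\ne0$, choose $b'$ such that $bb'$ is $t_i^{-1}$ in the $i$-th component and $0$ elsewhere; then $\sigma(bb')=1$. Both sides have the same finite dimension, so the map is bijective. As $A$ spans $K$ over $k((\zeta))$, we get $\operatorname{Hom}_\Lambda(A,\Lambda)=\{b\in K:\sigma(bA)\subset\Lambda\}$. For $j\le-1$ the coefficient of $\zeta^j$ in $\sigma(ba)$ is the coefficient of $\zeta^{-1}$ in $\sigma(b\,\zeta^{-1-j}a)$, and $\zeta^{-1-j}a\in A$. So $\sigma(bA)\subset\Lambda$ if and only if $\sum_ic_{-\ell-1}((ba)_i)=\operatorname{res}(\zeta ba)$ vanishes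 for all $a\in A$, that is, $\zeta b\in\omega$.
\end{proof}

\begin{lemma}\label{lem:der}
Every $D\in\operatorname{Der}_k(A)$ extends uniquely to $K$, and the extension is $(f_i\,\partial/\partial t_i)_i$ with $f_i\in k((t_i))$.
\end{lemma}

\begin{proof}
The quotient rule gives the extension. It kills idempotents, since $e^2=e$ gives $(2e-1)D(e)=0$ with $2e-1$ a unit; so it acts on each factor $k((t_i))$. By continuity $D=D(\zeta)\,d/d\zeta$ on $\Lambda$. Thus, with $f_i=D(\zeta)_i/\ell t_i^{\ell-1}$, the derivations $D$ and $f_i\,\partial/\partial t_i$ of $k((t_i))$ agree on $k((\zeta))$, hence on its finite separable extension $k((t_i))$.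
\end{proof}

Every derivation acts on forms by the Lie derivative, which has the right Leibniz rule but is not $A$-linear in $D$. A connection on $\omega$ is a correction of this defect. Call a $k$-linear map $\operatorname{div}\colon\operatorname{Der}_k(A)\to A$ a \emph{divergence} if $\operatorname{div}(aD)=a\operatorname{div}(D)+D(a)$ for all $a\in A$ and $D$.

\begin{lemma}\label{lem:div}
The module $\omega_A$ admits a connection if and only if $A$ has a divergence.
\end{lemma}

\begin{proof}
For $D=(f_i\,\partial/\partial t_i)$ and $h\in\omega$ put $L_Dh=((f_ih_i)')_i$. A derivative has no residue, so $\operatorname{res}(aL_Dh)=\operatorname{res}((afh)')-\operatorname{res}(a'fh)=-\operatorname{res}(D(a)h)=0$ for $a\in A$; thus $L_D(\omega)\subset\omega$. The product rule for $(afh)'$ gives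
\[
L_D(ah)=aL_Dh+D(a)h=L_{aD}h.
\]
If $\nabla$ is a connection on $\omega$, then $L_D-\nabla_D$ is $A$-linear by the first equality, so it is multiplication by an element $\operatorname{div}(D)$ of $\operatorname{End}_A(\omega)=A$, and the second equality makes $\operatorname{div}$ a divergence. Conversely, for a divergence the same equalities show that $L_D-\operatorname{div}(D)$ satisfies the Leibniz rule and is $A$-linear in $D$.
\end{proof}

\section{Quasi-homogeneous curves}\label{sec:level}

\begin{example}\label{ex:345}
Let $A=k[[t^3,t^4,t^5]]=k+t^3k[[t]]$ and $\varepsilon=t\,\partial/\partial t$. Then $\varepsilon,t\varepsilon,t^2\varepsilon$ are derivations of $A$. Suppose $\operatorname{div}$ is a divergence and $c=\operatorname{div}(\varepsilon)$. Apply $\operatorname{div}$ to $t^3\cdot t\varepsilon=t^4\cdot\varepsilon$: this gives $t^3\operatorname{div}(t\varepsilon)+3t^4=t^4c+4t^4$, so $\operatorname{div}(t\varepsilon)=(c+1)t$. From $t^3\cdot t^2\varepsilon=t^5\cdot\varepsilon$ we get $t^3\operatorname{div}(t^2\varepsilon)+3t^5=t^5c+5t^5$, so $\operatorname{div}(t^2\varepsilon)=(c+2)t^2$. These lie in $A$ only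 if $c(0)=-1$ and $c(0)=-2$. So $\omega_A$ has no connection, and the obstruction is that $t$ and $t^2$ have different degrees.
\end{example}

In general $t$ and $t^2$ are replaced by a basis of a space dual to the generators of $\omega_R$. We use two standard facts on the graded canonical module of a Cohen--Macaulay graded ring $R$ with $R_0=k$ and $\mathfrak n=R_+$. If $u\in R_e$ is a nonzerodivisor, then $\omega_{R/uR}\cong(\omega_R/u\omega_R)(e)$; and if $R$ is Artinian, then $\omega_R=\operatorname{Hom}_k(R,k)$. In the Artinian case the subspace of $R$ annihilated by all functionals in $\mathfrak n\omega_R$ is the socle $\operatorname{soc}R=(0:\mathfrak n)$, so $\omega_R/\mathfrak n\omega_R\cong\operatorname{Hom}_k(\operatorname{soc}R,k)$ as graded spaces.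

\begin{proof}[Proof of Theorem~\ref{thm:level}]
The ring $A$ is reduced because $R$ is excellent, so $A$ is a curve, with $\mathfrak m=\mathfrak nA$. Let $\varepsilon$ be the Euler derivation, equal to multiplication by $n$ on $R_n$, extended to $A$ by continuity; then $\varepsilon(A)\subset\mathfrak m$. Let $B=\{b\in K:b\mathfrak m\subset A\}$. Then $B/A$ is killed by $\mathfrak m$, and $\varepsilon(B)\subset B$ because $\varepsilon(b)a=\varepsilon(ba)-b\varepsilon(a)\in A$ for $a\in\mathfrak m$.

\emph{Step 1: $\operatorname{Der}_k(A)=B\varepsilon$.} On each branch some homogeneous $a$ of positive degree $n$ is nonzero, since such elements generate $\mathfrak m$, and $\varepsilon(a)=na\ne0$ there. So all coefficients of $\varepsilon$ in Lemma~\ref{lem:der} are nonzero, and every $D\in\operatorname{Der}_k(A)$ is $b\varepsilon$ for a unique $b\in K$. For $a\in R_n$, $n>0$, we have $ba=D(a)/n\in A$, so $b\in B$. Conversely $b\varepsilon(A)\subset b\mathfrak m\subset A$ for $b\in B$.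

\emph{Step 2: a divergence exists if and only if $\varepsilon$ acts on $B/A$ as a scalar.} Let $\operatorname{div}$ be a divergence, $c=\operatorname{div}(\varepsilon)$ and $b\in B$. For a nonzerodivisor $a\in\mathfrak m$ we have $ab\in A$, and computing $\operatorname{div}(ab\varepsilon)$ in two ways gives
\[
a\operatorname{div}(b\varepsilon)+b\varepsilon(a)=abc+\varepsilon(ab)=abc+a\varepsilon(b)+b\varepsilon(a).
\]
Hence $\operatorname{div}(b\varepsilon)=bc+\varepsilon(b)$. Conversely, for any $c\in A$ this formula satisfies the divergence rule, by the last equality, and it takes values in $A$ if and only if $\varepsilon(b)+cb\in A$ for all $b\in B$. Let $\lambda\in k$ be the residue of $c$. Since $(c-\lambda)B\subset A$, the condition says that $\varepsilon=-\lambda$ on $B/A$.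

\emph{Step 3: the action on $B/A$.} The minimal primes of $R$ are homogeneous and differ from $\mathfrak n$, so graded prime avoidance gives a nonzerodivisor $u\in R_e$ with $e>0$. Multiplication by $u$ maps $B$ onto $(uA:_A\mathfrak m)$ and $A$ onto $uA$, so it induces $B/A\cong\operatorname{soc}(A/uA)$. The ring $R/uR$ has finite length and equals $A/uA$. If $a\in R_n$ represents a homogeneous socle element, then $\varepsilon(a/u)=(n-e)a/u$. In characteristic $0$ distinct integers are distinct scalars, so $\varepsilon$ is a scalar on $B/A$ if and only if $\operatorname{soc}(R/uR)$ lives in one degree. By the facts recalled above, $\omega_R/\mathfrak n\omega_R$ is, up to a shift, the graded dual of $\operatorname{soc}(R/uR)$. With Lemma~\ref{lem:div} this proves the first statement.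

For a monomial curve, $R=k[t^s:s\in S]$ has graded pieces of dimension at most one, and so does $\operatorname{soc}(R/uR)$. Level then means $\dim_k\operatorname{soc}(A/uA)=1$, which means that $A$ is Gorenstein.
\end{proof}

\begin{example}
Let $A$ be the ring of the $n\ge2$ coordinate axes in $n$-space, so $A=k+\mathfrak m$ with $\mathfrak m=\prod_it_ik[[t_i]]$. If $bt_i\in A$, then $bt_i$ vanishes on the other branches and so has no constant term; hence $B=\bar A$. Thus $B/A=k^n/k$ is spanned by idempotents, which $\varepsilon$ kills. So $\omega_A$ has a connection, while the socle has dimension $n-1$ and $A$ is not Gorenstein for $n\ge3$.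
\end{example}

\section{An irreducible curve}\label{sec:branch}

The axes are reducible, and monomial curves give no counterexample, so one may ask whether irreducibility rescues the statement. We look for a domain $A\subset k[[t]]$ that is as close to Gorenstein as possible: $\omega_A\cong W=A+ku$ inside $k[[t]]$, with $u\notin A$. Then $\nabla_D=D|_W$ is a connection as soon as every derivation preserves $W$. This holds if $du\in A\,dx+A\,dy$ for some $x,y\in A$, since then $D(u)\in A$. For monomials $x=t^{11}$, $y=t^{12}$ the form $11x\,dy-12y\,dx$ vanishes; a perturbation of $y$ makes it exact and nonzero. Put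
\[
x=t^{11},\qquad y=t^{12}+t^{16}=t^{12}(1+t^4),\qquad u=t^{27},\qquad A_0=k[[x,y]]\subset\bar A=k[[t]].
\]
Then
\begin{equation}\label{eq:exact}
11x\,dy-12y\,dx=(132t^{22}+176t^{26}-132t^{22}-132t^{26})\,dt=44t^{26}dt=\tfrac{44}{27}\,du.
\end{equation}
By Lemma~\ref{lem:res}, $\omega_A$ is an orthogonal complement. We therefore fix a functional $\varphi$ on $\bar A$, consider the symmetric form $\varphi(zz')$ on the space $V=\bar A/t^{55}\bar A$ of odd dimension $55=2\cdot27+1$, and enlarge $A_0$ to a ring $A$ that is isotropic of dimension $27$ in $V$. Its orthogonal then has just one more dimension. Let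
\[
\varphi=c_{46}-c_{50}+c_{54}\colon\bar A\to k .
\]
If $z$ has order exactly $54$, then $\varphi(z)\ne0$. So the form on $V$ is perfect: an element $z$ of order $e\le54$ pairs nontrivially with $t^{54-e}$.

\begin{lemma}\label{lem:phi}
$\varphi(A_0)=0$ and $\varphi(uA_0)=0$.
\end{lemma}

\begin{proof}
As $\varphi(t^{55}\bar A)=0$, it suffices to test monomials. With $n=i+j$,
\[
x^iy^j=t^{11n+j}(1+t^4)^j=\sum_{l=0}^j\binom jl t^{11n+j+4l},\qquad 0\le l\le j\le n,
\]
so $j+4l\le5n$. For $x^iy^j$ we ask when $11n+j+4l\in\{46,50,54\}$. For $n\le2$ the exponents are at most $16n\le32$, and for $n\ge5$ at least $55$. For $n=3$ we need $j+4l\in\{13,17,21\}$; then $j\equiv1\pmod4$, so $j=1$ and $l\ge3>j$, which is impossible. For $n=4$ we need $j+4l\in\{2,6,10\}$, so $j=2$, and $x^2y^2=t^{46}+2t^{50}+t^{54}$ has $\varphi=1-2+1=0$.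

For $ux^iy^j$ we need $11n+j+4l\in\{19,23,27\}$. For $n\le1$ the left side is at most $16$, and for $n\ge3$ at least $33$. For $n=2$ we need $j+4l\in\{1,5\}$, so $j=1$, and $uxy=t^{50}+t^{54}$ has $\varphi=-1+1=0$.
\end{proof}

Define
\begin{equation}\label{eq:ring}
I=\{z\in t^{28}\bar A:\varphi(zA_0)=0\},\qquad A=A_0+I .
\end{equation}
For a subspace $M\subset\bar A$ let $v(M)$ be the set of orders of its nonzero elements. For a subspace of $V$ the number of orders equals the dimension, by row reduction.

\begin{proof}[Proof of Theorem~\ref{thm:branch}]
\emph{The ring.} We have $t^{55}\bar A\subset I$, $A_0I\subset I$ and $I^2\subset t^{56}\bar A\subset I$, so $A$ is a ring. It is finite over $k[[x]]$, hence a complete local one-dimensional domain with residue field $k$, and it contains $t^{55},t^{56}$, so its fraction field is $k((t))$. Thus $A$ is a curve with normalization $\bar A$. Also $\varphi(A)=0$, so $A\subset W:=\{h\in\bar A:\varphi(hA)=0\}$. Moreover $u\in W$, since $\varphi(uA_0)=0$ and $uI\subset t^{55}\bar A$; this is why $I$ starts in order $28$.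

\emph{$W\cong\omega_A$.} Put $w=t^{-47}-t^{-51}+t^{-55}$, so that $\operatorname{res}(zw)=\varphi(z)$ for $z\in\bar A$. If $h\in K$ has order $-m\le-56$, then $t^{m-1}\in A$ and $\operatorname{res}(ht^{m-1})\ne0$. So the module $\omega$ of Lemma~\ref{lem:res} lies in $t^{-55}\bar A=w\bar A$, and $\omega=wW$.

\emph{Orders.} The monomial $x^iy^j$ has order $11n+j\in[11n,12n]$. For $n\le4$ these intervals are disjoint, so the monomials of order at most $54$ have distinct orders, and
\[
T:=v(A_0)\cap[0,54]=\{0,\ 11,12,\ 22,23,24,\ 33,\dots,36,\ 44,\dots,48\}.
\]
Let $\bar A_0\subset V$ be the image of $A_0$. An order $e$ in $\bar A_0^\perp$ satisfies $54-e\notin T$, since otherwise a product of order exactly $54$ would be killed by $\varphi$. There are $55-|T|=\dim\bar A_0^\perp$ such $e\in[0,54]$, so all of them occur. Therefore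
\[
v(I)\cap[0,54]=\{e\in[28,54]:54-e\notin T\}=[28,54]\setminus\{30,31,32,42,43,54\},
\]
a set of $21$ elements. Let $p+z\in A$ with $p\in A_0$, $z\in I$. If $p$ has order at most $27$, then $p+z$ has the same order, which lies in $\{0,11,12,22,23,24\}$. Otherwise $p\in t^{28}\bar A$ and $\varphi(pA_0)=0$, so $p+z\in I$. Hence $27\notin v(A)$, and the image of $A$ in $V$ has dimension $6+21=27$.

\emph{$W=A+ku$.} The image of $W$ in $V$ is the orthogonal of the image of $A$, of dimension $28$. It contains the image of $A+ku$, which also has dimension $28$ because $u\notin A$. Both $W$ and $A+ku$ contain $t^{55}\bar A$, so they are equal.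

\emph{$A$ is not Gorenstein.} If $W=Ah$, then $h\in\bar A$ and $1\in Ah$, so $h$ has order $0$ and $v(W)=v(A)$. But $27\in v(W)\setminus v(A)$.

\emph{The connection.} Let $D=f\,\partial/\partial t$ be a derivation of $A$. By \eqref{eq:exact}, $D(u)=\frac{27}{44}\bigl(11xD(y)-12yD(x)\bigr)\in A$. Hence $D(W)\subset A\subset W$, and $\nabla_D=D|_W$ is an integrable connection on $W\cong\omega_A$.
\end{proof}

\begin{remark}
The orders alone do not decide the question. Let $S=v(A)$ and $A'=k[[t^s:s\in S]]$. The list above shows that $54-e\notin S$ if and only if $e\in S\cup\{27\}$, so Lemma~\ref{lem:res} gives $\omega_{A'}=t^{-55}(A'+ku)$, which is not cyclic. By Theorem~\ref{thm:level}, $\omega_{A'}$ has no connection. Accordingly, the derivation $t^{28}\partial/\partial t$ of $A'$ sends $u$ to $27t^{54}\notin A'+ku$.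
\end{remark}

\section{Line bundles, connection forms, completion}\label{sec:lb}

Let $X$ be a $k$-scheme with a quasi-coherent sheaf $\Omega^1$ and a $k$-derivation $d\colon\mathcal O_X\to\Omega^1$; the main case is a smooth variety with its differentials. Let $F$ be a line bundle with generators $n_\alpha$ on an affine cover and $n_\beta=g_{\alpha\beta}n_\alpha$. The forms $d\log g_{\alpha\beta}=dg_{\alpha\beta}/g_{\alpha\beta}$ form a cocycle, whose class $c_1(F)\in H^1(X,\Omega^1)$ is additive in $F$. A \emph{connection} on $F$ is a $k$-linear map $\nabla\colon F\to\Omega^1\otimes F$ with $\nabla(an)=a\nabla n+da\otimes n$. Writing $\nabla n_\alpha=\theta_\alpha\otimes n_\alpha$, it is the same as a family of forms with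
\begin{equation}\label{eq:theta}
\theta_\beta-\theta_\alpha=d\log g_{\alpha\beta}.
\end{equation}
So $F$ has a connection if and only if $c_1(F)=0$. On a smooth variety we call $\nabla$ \emph{flat} if the $\theta_\alpha$ are closed. We need the following facts.

\begin{itemize}
\item[(F1)] If $f\colon X'\to X$ is a morphism of smooth varieties and $F$ has a flat connection, so does $f^*F$, with forms $f^*\theta_\alpha$.
\item[(F2)] If $F^r$ has a flat connection with forms $\theta_\alpha$ for the generators $n_\alpha^r$, then $\theta_\beta-\theta_\alpha=r\,d\log g_{\alpha\beta}$, so the forms $\theta_\alpha/r$ define a flat connection on $F$.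
\item[(F3)] On a smooth projective curve $C$, the isomorphism $H^1(C,\Omega^1_C)\cong k$ sends $c_1(F)$ to $\deg F$, up to a universal sign. By additivity it suffices to take $F=\mathcal O_C(p)$ and the cover $\{C\setminus p,\,C_0\}$, with $t$ a function on $C_0$ vanishing simply at $p$ and nowhere else; the cocycle is $\pm dt/t$, and the isomorphism takes its residue at $p$. Hence a line bundle of degree $0$ has a connection \cite{Atiyah}, which is flat because $C$ carries no nonzero $2$-forms.
\item[(F4)] Let $R$ be a finitely generated $k$-algebra, $X\subset\operatorname{Spec}R$ a smooth open set, $F$ a line bundle on $X$ with a flat connection. Then $\nabla_D(an_\alpha)=(D(a)+a\theta_\alpha(D))n_\alpha$ defines a connection on the $R$-module $H^0(X,F)$. It is integrable, since the curvature multiplies $n_\alpha$ by $D\theta_\alpha(D')-D'\theta_\alpha(D)-\theta_\alpha([D,D'])=d\theta_\alpha(D,D')$.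
\end{itemize}

By (F3), on a curve of positive genus the kernel of $c_1$ is all of $\operatorname{Pic}^0$, which can contain classes of infinite order. This is the source of the counterexample in dimension two.

\begin{lemma}\label{lem:compl}
Let $R$ be a finitely generated $k$-algebra, $A$ its completion at a maximal ideal $\mathfrak n$, and $\hat\Omega=\Omega_{R/k}\otimes_RA$. Then $d$ extends to a derivation $d\colon A\to\hat\Omega$, and
\[
\operatorname{Der}_k(A)=\operatorname{Hom}_A(\hat\Omega,A)=\operatorname{Der}_k(R)\otimes_RA .
\]
If a finite $R$-module $M$ has an integrable connection, so does the $A$-module $M\otimes_RA$.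
\end{lemma}

\begin{proof}
The module $\hat\Omega$ is the completion of $\Omega_{R/k}$, and $d$ extends by continuity. A derivation of $A$ is determined by its restriction $R\to A$, and every derivation $R\to A$ extends by continuity; so $\operatorname{Der}_k(A)=\operatorname{Hom}_R(\Omega_{R/k},A)=\operatorname{Hom}_A(\hat\Omega,A)$. The last equality holds because $A$ is flat over $R$ and $\Omega_{R/k}$ is finitely presented. For $D\in\operatorname{Der}_k(R)$ the Leibniz rule gives $\nabla_D(\mathfrak n^nM)\subset\mathfrak n^{n-1}M$, so $\nabla_D$ extends to $\hat\nabla_D$ on the completion $M\otimes_RA$, with the Leibniz rule and $R$-linearity in $D$ preserved. Then $D\otimes a\mapsto a\hat\nabla_D$ is a connection. Its curvature is $A$-bilinear and vanishes on pairs from $\operatorname{Der}_k(R)$ by continuity, so it vanishes.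
\end{proof}

\section{Quasi-homogeneous surfaces}\label{sec:surf}

For a graded ring $R$ with $R_0=k$ put $U_R=\operatorname{Spec}R\setminus V(R_+)$. Recall that if $R$ is normal and Cohen--Macaulay of dimension at least $2$ with $U_R$ smooth, then $\omega_R=H^0(U_R,\omega_{U_R})$, where $\omega_{U_R}$ is the sheaf of top-degree forms, and $\omega_A=\omega_R\otimes_RA$ for the completion $A$. The mechanism is clearest on a cone.

\begin{lemma}\label{lem:cone}
Let $V$ be a smooth connected projective variety of positive dimension, $L$ an ample line bundle, $R=\bigoplus_{n\ge0}H^0(V,L^n)$, and $A$ the completion of $R$ at $R_+$. Then $R$ is a finitely generated normal domain of dimension $\dim V+1$, and there is a $\mathbb G_m$-torsor $\pi\colon U_R\to V$ with $\pi^*L\cong\mathcal O_{U_R}$ and $\omega_{U_R}\cong\pi^*\omega_V$. For a line bundle $F$ on $V$ put $M_F=H^0(U_R,\pi^*F)$. If $M_F\otimes_RA$ is free, then $F\cong L^s$ for some $s\in\mathbf Z$.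
\end{lemma}

\begin{proof}
Finite generation and normality of section rings are standard, and $U_R$ is the complement of the zero section in the total space of $L^{-1}$, that is, $U_R=\operatorname{Spec}_V\bigoplus_{n\in\mathbf Z}L^n$ \cite[8.8]{EGA}. A local generator $\tau$ of $L$ is an invertible fiber coordinate, and $\pi^*\tau/\tau$ is a global generator of $\pi^*L$. If $\tau'=g\tau$, then $d\tau'/\tau'=d\tau/\tau+dg/g$, so $d\tau/\tau$ is a global generator of $\Omega_{U_R/V}$, and the sequence $0\to\pi^*\Omega_V\to\Omega_{U_R}\to\Omega_{U_R/V}\to0$ gives $\omega_{U_R}\cong\pi^*\omega_V$.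

The module $M_F=\bigoplus_{n\in\mathbf Z}H^0(V,F\otimes L^n)$ is graded, finite and reflexive of rank one. If $M_F\otimes_RA$ is free, then $\dim_kM_F/R_+M_F=1$, so by graded Nakayama $M_F$ is generated by one $\eta\in H^0(V,F\otimes L^n)$. Then $\eta$ generates $\pi^*F\cong\pi^*(F\otimes L^n)$ at every point of $U_R$. As $\pi$ is surjective, $\eta$ has no zero on $V$, and $F\cong L^{-n}$.
\end{proof}

Let $V=C$ be a curve of genus $\gamma$ and $\deg L=l$. The obstruction to a connection on $\omega_C$ is its degree, but the pullback forgets $L$, so the degree can be traded away: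
\[
\omega_{U_R}^{\,l}\cong\pi^*\bigl(\omega_C^{\,l}\otimes L^{2-2\gamma}\bigr),
\]
and the bundle in parentheses has degree $0$. By (F1)--(F3), $\omega_{U_R}$ has a flat connection whether or not that bundle is torsion. For general $R$ the map $\pi$ has multiple fibers, and the same argument works with divisors after clearing multiplicities.

\begin{proof}[Proof of Theorem~\ref{thm:surface}(a)]
The ring $A$ is normal because $R$ is normal and excellent; having dimension $2$, it is a singularity. The singular locus of $\operatorname{Spec}R$ is finite and $\mathbb G_m$-invariant, so $U_R$ is a smooth surface. By (F4) and Lemma~\ref{lem:compl} it suffices to find a flat connection on $\omega_{U_R}$.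

Let $\pi\colon U_R\to C=\operatorname{Proj}R$ be the natural map; $C$ is a normal, hence smooth, projective curve. A closed point $p\in C$ is a homogeneous prime of height one, defining a prime divisor $D_p$ of $U_R$ with $\pi^{-1}(p)=D_p$ as sets. So $\pi^*p=e_pD_p$ with $e_p\ge1$. The components of a $\mathbb G_m$-invariant divisor are invariant, since $\mathbb G_m$ is connected, and so are of the form $D_p$. Thus a positive multiple of any invariant divisor is the pullback of a divisor on $C$.

Choose homogeneous, algebraically independent $a,b\in R$. In characteristic $0$ the section $da\wedge db$ of $\omega_{U_R}$ is nonzero, and $\mathbb G_m$ rescales it, so its divisor $\Delta$ is invariant. Write $r\Delta=\pi^*\delta$ with $r\ge1$; then $\omega_{U_R}^{\,r}\cong\pi^*\mathcal O_C(\delta)$. To replace $L$, choose a nonzero homogeneous $f\in R_+$. Its divisor on $U_R$ is invariant and effective, and nonzero since $V(f)$ has dimension one. So $r'\operatorname{div}(f)=\pi^*\gamma$ with $r'\ge1$ and $\gamma$ effective of degree $g>0$, and $\pi^*\mathcal O_C(\gamma)$ is trivial. Therefore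
\[
\omega_{U_R}^{\,rg}\cong\pi^*F,\qquad F=\mathcal O_C\bigl(g\delta-\deg(\delta)\gamma\bigr),\qquad\deg F=0 .
\]
By (F3) and (F1), $\pi^*F$ has a flat connection, and by (F2) so does $\omega_{U_R}$.
\end{proof}

For (b) we need an explicit class of infinite order on a curve that makes sense over every $k$. We take it from a rational point on an elliptic curve.

\begin{proof}[Proof of Theorem~\ref{thm:surface}(b)]
Let $C'$ be the elliptic curve $Y^2=X^3-2$ with origin $o$, and $q=(3,5)$. The tangent at $q$ has slope $3X^2/2Y=27/10$, so $X(2q)=(27/10)^2-6=129/100$. By the Nagell--Lutz theorem, rational torsion points $\ne o$ of such a curve have integer coordinates. So $2q$ is not torsion, and $q-o$ has infinite order in $\operatorname{Pic}^0(C')$.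

The map $f\colon C\to C'$, $(x,y)\mapsto(x^2,y)$, has degree $2$. By Riemann--Hurwitz its ramification divisor has degree $2$, and it is ramified at the two points with $x=0$, so nowhere else. Hence $f^*q=p_++p_-$ and $f^*o=\infty_++\infty_-$, the two points at infinity. Since $f_*$ preserves linear equivalence and $f_*f^*=2$, the bundle $P=\mathcal O_C(p_++p_--\infty_+-\infty_-)$ has infinite order. The form $dx/y$ has no zero or pole on the affine curve (where $y=0$ it equals $dy/3x^5$), and at $\infty_\pm$ the poles of $dx$ and $y$ have orders $2$ and $3$. So $\omega_C\cong\mathcal O_C(\infty_++\infty_-)$ and $L\cong\omega_C\otimes P$, an ample bundle of degree $2$.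

Apply Lemma~\ref{lem:cone}. We have $\omega_R^{[r]}=H^0(U_R,\omega_{U_R}^{\,r})=M_{\omega_C^r}$, and reflexive powers commute with the flat base change $R\to A$. If $\omega_A^{[r]}$ were free for some $r\ge1$, then $\omega_C^r\cong L^s=\omega_C^s\otimes P^s$. Degrees give $s=r$, so $P^r\cong\mathcal O_C$, a contradiction.
\end{proof}

\section{Depth at least three}\label{sec:high}

One direction of Theorem~\ref{thm:high} is Proposition~\ref{prop:torsion}. For the other, let $N$ have a connection; we may assume $A$ is not regular, since otherwise $N$ is free. Note $d\ge3$. The hypothesis is a linear statement over $k$, namely $c_1(N|_U)=0$, and the conclusion is an integral one. The bridge is the degree on complete curves. There are none in $U$, so we pass to a resolution $Y$ with exceptional divisor $E$, extend $N|_U$ to a bundle $M$, and show in turn that $c_1(M)$ is a combination of the classes of the components of $E$, that a power of $M$ can be corrected to have degree $0$ on all curves in $E$, and that such a bundle is torsion.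

\subsection*{Algebraization and resolution}
Resolutions, differentials and vanishing theorems are available for varieties, so we first algebraize. By \cite[Thm.~3.8]{Artin} there are an affine scheme $X=\operatorname{Spec}R$ of finite type over $k$ and a closed point $x$ with $\hat{\mathcal O}_{X,x}\cong A$. Regularity and normality descend along the faithfully flat map $\mathcal O_{X,x}\to A$, so after shrinking, $X$ is integral, normal, and smooth off $x$. Blow up $x$ and apply Hironaka's theorem. This gives a projective birational $\pi\colon Y_X\to X$, a composition of blow-ups $\pi_i$ in centers over $x$, with $Y_X$ smooth and $E=\pi^{-1}(x)_{\mathrm{red}}=\bigcup E_i$ a divisor with simple normal crossings.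

There is an effective divisor $Z$ with support $E$ and $\mathcal O(-Z)$ ample over $X$. Indeed, if $F_i$ is the exceptional divisor of $\pi_i$, put $Z_1=F_1$ and $Z_i=F_i+m_i\pi_i^*Z_{i-1}$; since $-F_i$ is $\pi_i$-ample, $-Z_i$ is ample over $X$ for $m_i\gg0$. The last $Z_i$ lies over $x$ and contains the preimage of $F_1$, which is $E$.

Let $Y=Y_X\times_X\operatorname{Spec}A$. It is flat over $Y_X$, projective over $\operatorname{Spec}A$, and an isomorphism over $U$. Closed subschemes of $Y_X$ supported on $E$, such as $E_i$ and $nZ$, are unchanged by the base change. In particular $Y$ and $Y_X$ have the same completed local rings along $E$, so $Y$ is regular. Let $\Omega^p_Y$, $\Omega^p_Y(\log E)$, $\omega_Y=\Omega^d_Y$ be the pullbacks from $Y_X$. Recall that if $E$ is $y_1\cdots y_j=0$ in local coordinates, $\Omega^1(\log E)$ is free on $dy_1/y_1,\dots,dy_j/y_j,dy_{j+1},\dots,dy_d$, that $\Omega^p(\log E)$ is its $p$-th exterior power, and that $\Omega^d(\log E)=\omega(E)$. On an affine chart $\operatorname{Spec}(R'\otimes_RA)$ of $Y$ put $d(b\otimes a)=db\otimes a+b\,da$, with $da\in\hat\Omega$ as in Lemma~\ref{lem:compl}.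 The Leibniz rule shows that $br\otimes a$ and $b\otimes ra$ have the same image, so we get a derivation $d\colon\mathcal O_Y\to\Omega^1_Y$, and Section~\ref{sec:lb} applies to $Y$ and to $U$, with $\Omega_U=\Omega^1_Y|_U=\hat\Omega|_U$.

\begin{lemma}\label{lem:c1U}
The module $N$ admits a connection if and only if $c_1(N|_U)=0$ in $H^1(U,\Omega_U)$.
\end{lemma}

\begin{proof}
The sheaf $\Omega_U$ is locally free because $X$ is smooth off $x$, and by Lemma~\ref{lem:compl} its dual is the sheaf of $\operatorname{Der}_k(A)$. Let $n_\alpha$ generate $N$ on basic open sets $U_\alpha$. Given a connection, extend $\nabla_D$ to localizations by the quotient rule and write $\nabla_Dn_\alpha=\theta_\alpha(D)n_\alpha$. As $\theta_\alpha$ is $A$-linear in $D$, it is a section of $\Omega_U^{\vee\vee}=\Omega_U$ over $U_\alpha$, and the Leibniz rule gives \eqref{eq:theta}. Conversely, forms satisfying \eqref{eq:theta} define a connection on $H^0(U,N|_U)=N$ by the formula in (F4).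
\end{proof}

The lemma used only $\operatorname{depth}A\ge2$. Write $N|_U=\mathcal O_U(\Delta)$ for a divisor $\Delta$; its closure in the regular scheme $Y$ is Cartier and defines a line bundle $M$ on $Y$ with $M|_U=N|_U$. The loss of information from $Y$ to $U$ is measured by cohomology with support in $E$, which duality makes computable.

\begin{lemma}\label{lem:dual}
Let $F_X$ be locally free of finite rank on $Y_X$, with pullback $F$ on $Y$. If $R^{d-i}\pi_*(F_X^\vee\otimes\omega_{Y_X})=0$, then $H^i_E(Y,F)=0$.
\end{lemma}

\begin{proof}
Let $G=R\pi_*F_X$ and let $\omega_X^\bullet$ be the dualizing complex of $X$, so that $\pi^!\omega_X^\bullet=\omega_{Y_X}[d]$. By flat base change $H^i_E(Y,F)=H^i_{\mathfrak m}(G\otimes_RA)$. By local duality this is the Matlis dual of $\operatorname{Ext}^{-i}_A(G\otimes A,\omega_X^\bullet\otimes A)=\operatorname{Ext}^{-i}_R(G,\omega_X^\bullet)\otimes A$, and Grothendieck duality for $\pi$ gives $\operatorname{Ext}^{-i}_R(G,\omega^\bullet_X)=H^{d-i}(Y_X,F_X^\vee\otimes\omega_{Y_X})$.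
\end{proof}

\subsection*{Step 1: $c_1(M)$ vanishes in $H^1(Y,\Omega^1_Y(\log E))$}
Restriction $H^1(Y,\Omega^1_Y)\to H^1(U,\Omega_U)$ kills each $c_1(\mathcal O_Y(E_i))$. Allowing logarithmic poles along $E$ kills exactly the span of these classes (Step~2), and then restriction becomes injective. In the exact sequence
\[
H^1_E(Y,\Omega^1_Y(\log E))\to H^1(Y,\Omega^1_Y(\log E))\to H^1(U,\Omega_U)
\]
the image of $c_1(M)$ maps to $c_1(N|_U)=0$, so it suffices to show that the first group vanishes. The wedge pairing $\Omega^1(\log E)\otimes\Omega^{d-1}(\log E)\to\omega(E)$ is perfect, so $\Omega^1(\log E)^\vee\otimes\omega=\Omega^{d-1}(\log E)(-E)$. Steenbrink's theorem \cite{Steenbrink} says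
\[
R^q\pi_*\bigl(\Omega^p_{Y_X}(\log E)(-E)\bigr)=0\qquad\text{for }p+q>d .
\]
It is stated over $\mathbf C$. The data $X,Y_X,\pi,E$ descend to a subfield of $k$ finitely generated over $\mathbf Q$, which embeds in $\mathbf C$; flat base change and relative GAGA for projective morphisms carry the vanishing to $k$. We need $p=q=d-1$, and $2d-2>d$ exactly because $d\ge3$. Lemma~\ref{lem:dual} with $i=1$ finishes the step.

\subsection*{Step 2: $c_1(M)=\sum a_ic_1(\mathcal O_Y(E_i))$ with $a_i\in k$}
The residue sequence
\[
0\to\Omega^1_Y\to\Omega^1_Y(\log E)\to\textstyle\bigoplus_i\mathcal O_{E_i}\to0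
\]
and Step~1 show that $c_1(M)$ lies in the image of the $k$-linear connecting map on $\bigoplus H^0(E_i,\mathcal O_{E_i})=\bigoplus k$; here we use that each $E_i$ is an integral projective variety. If $f_\alpha$ are local equations of $E_i$, the forms $d\log f_\alpha$ lift the element $1\in H^0(\mathcal O_{E_i})$. Its image is the class of $d\log(f_\beta/f_\alpha)$, which is $-c_1(\mathcal O_Y(E_i))$, as $\mathcal O_Y(E_i)$ has generators $1/f_\alpha$.

\subsection*{Step 3: from $k$ to $\mathbf Q$}
Let $\Gamma\subset E$ be an integral curve with normalization $\nu\colon\tilde\Gamma\to Y$. Pullback of forms through $Y_X$ gives a $k$-linear map $H^1(Y,\Omega^1_Y)\to H^1(\tilde\Gamma,\Omega^1_{\tilde\Gamma})\cong k$. It is compatible with $d$: the curve $\tilde\Gamma$ maps to the point $x$, so $a\in A$ pulls back to the constant $a\bmod\mathfrak m$ and $\hat\Omega$ pulls back to $0$. By (F3) and Step~2,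
\[
\deg\nu^*M=\sum_ia_i\,(E_i\cdot\Gamma)\qquad\text{in }k,\text{ for all }\Gamma,
\]
where $E_i\cdot\Gamma=\deg\nu^*\mathcal O_Y(E_i)\in\mathbf Z$. Apply a $\mathbf Q$-linear map $k\to\mathbf Q$ with $1\mapsto1$: the equations hold with rational $a_i$. Clearing denominators, there are $r\ge1$ and $b_i\in\mathbf Z$ such that $M'=M^r\otimes\mathcal O_Y(-\sum b_iE_i)$ has degree $0$ on every curve in $E$. Also $M'|_U=(N|_U)^r$.

\subsection*{Step 4: $M'$ is torsion}
A bundle of degree $0$ on all curves can still move in a continuous family, as $P$ does in Section~\ref{sec:surf}. The depth hypothesis rules this out. We trivialize a power of $M'$ on one thickening of $E$ and then lift the trivialization.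

First, $H^1(Y,\mathcal O_Y)=0$. Indeed $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(A)=0$ since $\operatorname{depth}A\ge3$, and $H^1_E(Y,\mathcal O_Y)=0$ by Lemma~\ref{lem:dual} and the Grauert--Riemenschneider theorem, $R^j\pi_*\omega_{Y_X}=0$ for $j>0$. Let $Y_n$ be the closed subscheme $nZ$, a projective $k$-scheme. By Serre vanishing there is $n_0\ge1$ with
\[
H^i(Y,\mathcal O_Y(-nZ))=0=H^i(Z,\mathcal O_Z(-nZ))\qquad(i\ge1,\ n\ge n_0).
\]
The exact sequence $H^1(Y,\mathcal O_Y)\to H^1(Y_{n_0},\mathcal O)\to H^2(Y,\mathcal O_Y(-n_0Z))$ gives $H^1(Y_{n_0},\mathcal O)=0$.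

On a projective $k$-scheme, a line bundle of degree $0$ on every integral curve has a positive power in $\operatorname{Pic}^0$, the identity component of the Picard scheme (\cite[Thm.~4.6]{SGA6}, \cite[Thm.~9.6.3]{Kleiman}). The integral curves of $Y_{n_0}$ are those of $E$, so $M'^s|_{Y_{n_0}}\in\operatorname{Pic}^0(Y_{n_0})$ for some $s\ge1$. The tangent space of the Picard scheme at the identity is $H^1(Y_{n_0},\mathcal O)=0$, so the identity is an isolated point and $\operatorname{Pic}^0$ is trivial. Thus $M''=M'^s$ is trivial on $Y_{n_0}$, and on $Z\subset Y_{n_0}$.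

Let $m\ge n_0$ and let $\tau_m$ be a generating section of $M''|_{Y_m}$. In the sequence
\[
0\to\mathcal O_Z(-mZ)\otimes M''\to M''|_{Y_{m+1}}\to M''|_{Y_m}\to0
\]
the first term is isomorphic to $\mathcal O_Z(-mZ)$ and has no $H^1$. So $\tau_m$ lifts to $Y_{m+1}$, and the lift generates by Nakayama's lemma, because $Y_m$ and $Y_{m+1}$ have the same points. The ideals $\mathcal O_Y(-Z)$ and $\mathfrak m\mathcal O_Y$ both have zero set $E$, so their powers are cofinal. Since $A$ is complete, the theorem on formal functions gives $H^0(Y,M'')=\varprojlim H^0(Y_m,M'')$, and the $\tau_m$ come from a section $\tau$ that generates $M''$ along $E$. The zero locus of $\tau$ is closed in $Y$, which is proper over $\operatorname{Spec}A$. If nonempty, its image would be closed and nonempty, would contain $\mathfrak m$, and the zero locus would meet $E$. So $M''\cong\mathcal O_Y$, hence $(N|_U)^{rs}\cong\mathcal O_U$ and $N^{[rs]}\cong A$. This proves Theorem~\ref{thm:high}; the last statement is the case $N=\omega_A$. \qed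

\begin{remark}
The hypothesis on depth cannot be replaced by $d\ge3$. With $C,L,P$ as in the proof of Theorem~\ref{thm:surface}(b), let $V=C\times\mathbf P^1$ with the ample bundle $L'=L\boxtimes\mathcal O(1)$, and let $F$ be the pullback of $P$ to $V$. By Lemma~\ref{lem:cone} the completed section ring $A$ is a normal isolated singularity of dimension $3$, and $N=M_F\otimes_RA$ has an integrable connection by (F1), (F3), (F4) and Lemma~\ref{lem:compl}. If $N^{[r]}$ were free, then $F^r\cong L'^s$; restriction to a fiber $\mathbf P^1$ gives $s=0$, and restriction to $C$ gives $P^r\cong\mathcal O_C$. So $N$ has infinite order.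
\end{remark}

\begin{thebibliography}{9}

\bibitem{Artin} Artin, \emph{Algebraic approximation of structures over complete local rings}, Publ. IHES 36 (1969).

\bibitem{Atiyah} Atiyah, 1957.

\bibitem{EGA} EGA II.

\bibitem{EG} Eivind Eriksen, Trond S. Gustavsen, \emph{Connections on modules over singularities of finite CM representation type}, arXiv:math/0606638 (2006).

\bibitem{Kleiman} Kleiman, \emph{The Picard scheme}.

\bibitem{SGA6} SGA 6, Exp. XIII.

\bibitem{Steenbrink} Steenbrink, \emph{Vanishing theorems on singular spaces}, Ast\'erisque 130 (1985).

\end{thebibliography}
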